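\title{Ergodic sums that diverge at the maximal rate in $L^1$ but in no $L^p$ with $p>1$}

\begin{abstract}
A sequence of times $(a_n)$ is ultimately bad for $L^p$ if, on every aperiodic measure-preserving system, the sums $\sum_{n\le N}f(T^{a_n}x)$ of suitable $f\in L^p$ outgrow every normalizing sequence that the sums along some sequence of times, on some aperiodic system, outgrow in $L^p$. We construct a sequence that is ultimately bad for $L^1$ and not ultimately bad for $L^p$ for any $1<p<\infty$. This gives a negative answer to a question from a paper of Quas and Wierdl. We also show that for $1<p<\infty$ ultimate badness does not depend on $p$ and is equivalent to a lower bound for indicator functions, and we characterize the attainable normalizing sequences.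
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $T$ be a measure-preserving transformation of a probability space $(X,\mu)$, let $(a_n)_{n\ge1}$ be a sequence of nonnegative integers, which we call \emph{times}, and for a measurable real function $f$ put
\[
S_Nf(x)=\sum_{n=1}^Nf(T^{a_n}x).
\]
For $a_n=n$ and $f\in L^1$ the averages $S_Nf/N$ converge almost everywhere by Birkhoff's theorem. For other times they can be unbounded, and one asks how fast $S_Nf$ can grow when $f\in L^p$. Put $\Phi_1(N)=N\log N\,\log\log N\cdots$, the product being taken over those iterated logarithms that exceed $1$, and $\Phi_p(N)=N(\log N)^{1/p}$ for $p>1$. The following two facts are known for $1\le p<\infty$.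
\begin{itemize}
\item[(i)] For every measure-preserving $T$, every sequence $(a_n)$ and every $f\in L^p$, $S_Nf/\Phi_p(N)\to0$ a.e.
\item[(ii)] For every aperiodic measure-preserving $T$ and every sequence $(M_N)$ with $M_N/\Phi_p(N)\to0$ there is $f\in L^p$ such that, for $a_n=2^n$, $\limsup_NS_Nf/M_N=\infty$ a.e.
\end{itemize}
So $\Phi_p$ is the maximal rate of growth in $L^p$. The next definition singles out the sequences of times that are as bad as a sequence can be. It tests them against all normalizations, including those that are small only along a sparse set of $N$.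

\begin{definition}\label{def:bad}
Let $1\le p<\infty$. A sequence $(M_N)$ of positive numbers is \emph{attainable in $L^p$} if there are an aperiodic measure-preserving system, a sequence of times $(b_n)$ and $f\in L^p$ with $\limsup_N M_N^{-1}\sum_{n\le N}f(T^{b_n}x)=\infty$ a.e. A sequence of times $(a_n)$ is \emph{ultimately bad for $L^p$} if for every $(M_N)$ attainable in $L^p$ and every aperiodic system $(X,\mu,T)$ there is $f\in L^p(\mu)$ with $\limsup_NS_Nf/M_N=\infty$ a.e.
\end{definition}

It is known that $(k^n)$ is ultimately bad for $L^p$ for every integer $k\ge2$ and every $p>1$, and that $a_n=\lfloor\log n\rfloor$ is ultimately bad for $L^p$ for all $1<p<\infty$ but not for $L^1$. The failure in $L^1$ is easy to see for the variant $a_n=\lceil\log_2n\rceil$. If $f\in L^1$ then $\sum_k\mu(|f|>\varepsilon k)\le\|f\|_1/\varepsilon$ for every $\varepsilon>0$, so $f(T^kx)=o(k)$ a.e.\ by the Borel--Cantelli lemma. For $2^{k-1}<N\le2^k$ we get $|S_Nf(x)|\le2^k\max_{0\le k'\le k}|f(T^{k'}x)|=o(k2^k)$, that is,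
\begin{equation}\label{eq:logL1}
S_Nf/(N\log N)\to0\ \text{ a.e.\ for }a_n=\lceil\log_2n\rceil\text{ and all }f\in L^1,
\end{equation}
whereas $N\log N$ is attainable in $L^1$ by (ii).

Thus badness for all $L^p$, $p>1$, does not imply badness for $L^1$. The converse is the subject of this paper; the problem comes from the paper of Quas and Wierdl \cite{QW}.

\medskip
\noindent\textbf{Question.} \emph{If $(a_n)$ is ultimately bad for $L^1$, must it be ultimately bad for $L^p$ for every $p>1$?}
\medskip

One would guess that the answer is yes. Since $L^p\subset L^1$, every normalization attainable in $L^p$ is attainable in $L^1$, so a sequence that is ultimately bad for $L^1$ defeats all normalizations in the $L^p$ test and more; together with \eqref{eq:logL1} this makes $L^1$ look like the harder requirement. But such a sequence is only known to defeat them with a function in $L^1$, and the question is whether the function can be taken in $L^p$. In general it cannot.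

\begin{theorem}\label{thm:main}
There is a sequence $(a_n)$ that is ultimately bad for $L^1$ but not ultimately bad for $L^p$ for any $1<p<\infty$. More precisely, for each $p>1$ there is a nondecreasing sequence $(M_N)$, attainable in $L^p$, such that $S_Nf/M_N\to0$ a.e.\ for every measure-preserving system and every $f\in L^p$.
\end{theorem}

To see what has to be destroyed for $p>1$, we describe ultimate badness for $L^p$ by indicator functions. Put $A_kf=2^{-k}S_{2^k}f$; we call $k$ a \emph{scale}. For a finite nonempty set $S\subset\{1,2,\dots\}$ of scales and $c>0$ let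
\[
q_S(c)=\sup\frac{\mu\bigl(\max_{k\in S}A_k\mathbf 1_E\ge c\bigr)}{|S|\,\mu(E)},
\]
the supremum being over all measure-preserving systems and all $E$ with $\mu(E)>0$. The function $q_S$ is nonincreasing and vanishes for $c>1$. Since $\int A_k\mathbf 1_E\,d\mu=\mu(E)$, Markov's inequality and the union bound give $q_S(c)\le1/c$, and $E=X$ gives $q_S(c)\ge1/|S|$ for $c\le1$. So $q_S(c)$ measures how close the union bound is to being sharp: it is bounded below when the sets $\{A_k\mathbf 1_E\ge c\}$, $k\in S$, can be made comparable to $E$ in measure and nearly disjoint.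

\begin{theorem}\label{thm:Lp}
For any sequence of times $(a_n)$ the following are equivalent:
\begin{itemize}
\item[(a)] $(a_n)$ is ultimately bad for some $L^p$, $1<p<\infty$;
\item[(b)] $(a_n)$ is ultimately bad for all $L^p$, $1<p<\infty$;
\item[(c)] there is $c>0$ with $q_S(c)\ge c$ for all finite nonempty $S$.
\end{itemize}
\end{theorem}

The idea behind Theorem~\ref{thm:main} is that $L^1$ allows height to be traded for width at no cost. A very tall function on a small set can make an average moderately large on a wide set, if the times are spread out. In $L^p$ with $p>1$ tall functions are expensive, only condition (c) matters, and spreading the times destroys it. Section~\ref{sec:model} shows this on a cyclic group. Sections~\ref{sec:profile} and~\ref{sec:transfer} reduce the problem to dyadic scales and to periodic functions on $\mathbb Z$. Section~\ref{sec:Lp} treats $p>1$ for general times; of this section only Proposition~\ref{prop:notbad} is needed for Theorem~\ref{thm:main}. The sequence is built in Section~\ref{sec:construction} and analyzed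 in Sections~\ref{sec:L1} and~\ref{sec:Fourier}. Section~\ref{sec:final} completes a characterization of the attainable normalizations. The proofs do not use (i), (ii) or the known examples.

\subsection*{Conventions}
Probability spaces are standard. A \emph{system} is a measure-preserving transformation $T$ of such a space, not necessarily invertible; it is \emph{aperiodic} if the set of periodic points is null. Functions are real, and $\log$ is the natural logarithm. Times may repeat and need not be monotone. For $k\ge1$ let
\[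
I_k=\{n:2^{k-1}<n\le2^k\},\qquad B_kf=2^{-(k-1)}\sum_{n\in I_k}f\circ T^{a_n}.
\]
Then $|I_k|=2^{k-1}$, and $A_kf\ge\frac12B_kf$ for $f\ge0$. For functions on $\mathbb Z$ the operators $A_k,B_k$ are formed with $Tx=x+1$; for periodic functions and sets in $\mathbb Z$, ``mean'' and ``dens'' denote averages over a period.

\section{A model on a cyclic group}\label{sec:model}

We first fix the Fourier notation. Let $\Gamma$ be a finite abelian group with uniform probability $m$; norms on $\Gamma$ are taken with respect to $m$. The characters $\xi$ of $\Gamma$ form an orthonormal basis of $L^2(m)$, so $G=\sum_\xi\hat G(\xi)\xi$ with $\hat G(\xi)=\int G\bar\xi\,dm$, $|\hat G(\xi)|\le\|G\|_1$ and $\sum_\xi|\hat G(\xi)|^2=\|G\|_2^2$. For a probability $\nu$ on $\Gamma$ put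
\[
(G*\nu)(d)=\sum_bG(d+b)\nu(b),\qquad\hat\nu(\xi)=\sum_b\xi(b)\nu(b);
\]
then $G*\nu=\sum_\xi\hat G(\xi)\hat\nu(\xi)\xi$. The characters of $\mathbb Z/\ell$ are $y\mapsto e^{2\pi i\xi y/\ell}$, $\xi\in\mathbb Z/\ell$. The characters of a product group are the products of characters of the factors, and the transform of a product measure is the product of the transforms.

Let $\ell$ be a prime, $K\ge2$, let $R_1,\dots,R_K\subset\mathbb Z/\ell$ be disjoint sets of the same size $n$, and let $\nu_k$ be uniform on $R_k$. The operator $G\mapsto G*\nu_k$ is the block average $B_k$ for the rotation of $\mathbb Z/\ell$ when the times of the block are distributed on the residues according to $\nu_k$. It is a contraction of each $L^p$, so for $f\ge0$ and $h>0$ the union bound gives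
\begin{equation}\label{eq:union}
m\bigl(\max_kf*\nu_k\ge h\bigr)\le Kh^{-p}\|f\|_p^p .
\end{equation}

\emph{A tall test function.} Let $f=nh\mathbf 1_{\{0\}}$. Then $(f*\nu_k)(d)=nh\,\nu_k(-d)$ equals $h$ on $-R_k$. These sets are disjoint, $\|f\|_p^p=(nh)^p/\ell$, and so
\[
m\bigl(\max_kf*\nu_k\ge h\bigr)=\frac{Kn}{\ell}=n^{1-p}\cdot Kh^{-p}\|f\|_p^p .
\]
For $p=1$ this is equality in \eqref{eq:union}, whatever $n$ is. For $p>1$ this function loses the factor $n^{1-p}$.

\emph{Flat sets defeat indicators.} Suppose $|\hat\nu_k(\xi)|\le\varepsilon$ for all $k$ and all nontrivial $\xi$. Let $E\subset\mathbb Z/\ell$ and $c>0$. If $m(E)\ge c/2$ then every set has measure at most $1\le2m(E)/c$. If $m(E)<c/2$, then $\mathbf 1_E*\nu_k\ge c$ forces $(\mathbf 1_E-m(E))*\nu_k>c/2$, and $\|(\mathbf 1_E-m(E))*\nu_k\|_2^2\le\varepsilon^2m(E)$ by Parseval's identity. By Chebyshev's inequality, in both cases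
\begin{equation}\label{eq:modelupper}
m\bigl(\max_k\mathbf 1_E*\nu_k\ge c\bigr)\le\Bigl(\frac2c+\frac{4K\varepsilon^2}{c^2}\Bigr)m(E).
\end{equation}
For $\varepsilon=1/K$ the factor is bounded in $K$, while condition (c) of Theorem~\ref{thm:Lp} asks for a factor of order $K$.

The two properties are compatible. Take $\ell=7$, $K=2$, $R_1=\{1,2,4\}$, $R_2=-R_1$. The six differences of distinct elements of $R_1$ are $\pm1,\pm2,\pm3$, each nonzero residue once, so for $\xi\ne0$ we have $|\sum_{y\in R_1}e^{2\pi i\xi y/7}|^2=3-1=2$, and $\varepsilon=\sqrt2/3<1/K$. For large $K$ random sets will do (Lemma~\ref{lem:flat}).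

\emph{Flat sets are large.} Parseval's identity gives $\sum_\xi|\hat\nu_k(\xi)|^2=\ell/n$, so $(\ell-1)\varepsilon^2\ge\ell/n-1\ge\ell/(2n)$ because $n\le\ell/2$. Hence
\begin{equation}\label{eq:flatlarge}
n\ge1/(2\varepsilon^2).
\end{equation}

So in the model the family $(\nu_k)$ is as bad as possible in $L^1$ and harmless on indicators. Three difficulties separate the model from Theorem~\ref{thm:main}. First, the level $h$ depends on $k$ and on $(M_N)$, which is not known when the times are chosen; we use a product of cyclic groups with one factor for each possible guess. Second, one sequence of times must contain infinitely many such models, with $K\to\infty$, and for some $(M_N)$ a single test function must work in many of them at once; by \eqref{eq:flatlarge} flat sets are too large for this, and a second device is needed. Third, the bound \eqref{eq:modelupper} must be carried over from the group to arbitrary systems.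

\section{Profiles and necessary conditions for attainability}\label{sec:profile}

Up to constants, only the smallest value of $M_N/N$ in each dyadic block matters. Given a positive sequence $(M_N)$, put $m_k=\min_{N\in I_k}M_N/N>0$ and $\eta=\inf_{k\ge1}m_k$. If $\eta=0$ then $\liminf m_k=0$, and $f\equiv1$ gives $\limsup S_Nf/M_N=\limsup N/M_N=\infty$ for every system and all times; we say that $(M_N)$ \emph{has no profile}. If $\eta>0$, let $h_k$ ($k\ge1$) be the power of $2$ with
\[
m_{k+1}/\eta\le h_k<2m_{k+1}/\eta .
\]
Then $h_k\ge1$, and $(h_k)$ is the \emph{profile} of $(M_N)$. Every sequence of powers of two $h_k\ge1$ is a profile: take $M_1=1$, $M_2=2$ and $M_N=Nh_k$ for $N\in I_{k+1}$.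

\begin{lemma}\label{lem:UL}
Let $(M_N)$ have profile $(h_k)$, and fix a system and times.
\begin{itemize}
\item[(U)] If $\sup_kA_{k+1}|f|/h_k<\infty$ a.e., then $\limsup_N|S_Nf|/M_N<\infty$ a.e.
\item[(L)] If $0\le f\in L^1$ and $\sup_kA_kf/h_k=\infty$ a.e., then $\limsup_NS_Nf/M_N=\infty$ a.e.
\end{itemize}
\end{lemma}

\begin{proof}
For $N\in I_{k+1}$ we have $M_N\ge Nm_{k+1}\ge2^k\eta h_k/2$ and $|S_Nf|\le2^{k+1}A_{k+1}|f|$, so $|S_Nf|/M_N\le4A_{k+1}|f|/(\eta h_k)$. This gives (U). If $N\in I_{k+1}$ attains the minimum $m_{k+1}$ and $f\ge0$, then $M_N=Nm_{k+1}\le2^{k+1}\eta h_k$ and $S_Nf\ge2^kA_kf$, so $S_Nf/M_N\ge A_kf/(2\eta h_k)$. Each $A_kf/h_k$ is finite a.e., so an infinite supremum is approached along $k\to\infty$. This gives (L).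
\end{proof}

For $j\ge0$ put
\[
\sigma(j)=\sum_{k\ge\max(1,j),\ h_k\le2^j}\frac1{h_k}\in[0,\infty],
\]
and consider the conditions
\begin{equation}\label{eq:A1}
\sup_{j\ge0}\sigma(j)=\infty,\tag{$\mathrm{A}_1$}
\end{equation}
\begin{equation}\label{eq:Ap}
\sup_{j\ge0}2^{-jp}\,\#\{k\ge1:h_k\le2^j\}=\infty\qquad(p>1).\tag{$\mathrm{A}_p$}
\end{equation}
Here $2^j$ is the height of a test function. In the model of Section~\ref{sec:model}, a function of height $2^j$ reaches level $h_k\le2^j$ on a set of measure $\|f\|_1/h_k$ when $R_k$ has $2^j/h_k$ points; summing over $k$ gives $\sigma(j)$. The restriction $k\ge j$ reflects that a block with $2^{k-1}$ times cannot be spread over more than $2^{k-1}$ points.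

\begin{proposition}\label{prop:attain}
A sequence $(M_N)$ with no profile is attainable in every $L^p$. A sequence with profile $(h_k)$ is attainable in $L^1$ if and only if \eqref{eq:A1} holds, and attainable in $L^p$, $1<p<\infty$, if and only if \eqref{eq:Ap} holds.
\end{proposition}

The first sentence was proved above. Necessity is the next lemma; sufficiency is proved in Section~\ref{sec:final}.

\begin{lemma}\label{lem:necessary}
Let $(M_N)$ have profile $(h_k)$. If $(M_N)$ is attainable in $L^1$ then \eqref{eq:A1} holds. If it is attainable in $L^p$, $1<p<\infty$, then \eqref{eq:Ap} holds.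
\end{lemma}

\begin{proof}
Suppose the relevant supremum is $\Lambda<\infty$. Take any system, any times $(b_n)$, with which we form $A_k$, any $f\in L^p$ and $y>0$, and let $g=|f|/y$. We show $\mu(\sup_kA_{k+1}g/h_k>2)\le C\int g^p$ with $C$ independent of $y$. Letting $y\to\infty$ shows that $\sup_kA_{k+1}|f|/h_k<\infty$ a.e., and then $(M_N)$ is not attainable by (U). Since $A_{k+1}(g\mathbf 1_{g\le h_k})\le h_k$,
\begin{equation}\label{eq:trunc}
A_{k+1}g>2h_k\quad\text{implies}\quad A_{k+1}(g\mathbf 1_{g>h_k})>h_k .
\end{equation}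

Let $p>1$. By Markov's inequality and invariance of $\mu$, the event on the right of \eqref{eq:trunc} has measure at most $h_k^{-1}\int g\mathbf 1_{g>h_k}\,d\mu$. At most $\Lambda2^{jp}$ scales have $h_k=2^j$, so pointwise
\[
\sum_{k:\,h_k<g}\frac1{h_k}\le\sum_{j\ge0:\,2^j<g}2^{-j}\Lambda2^{jp}\le\frac{\Lambda g^{p-1}}{1-2^{1-p}},
\]
the last step being a geometric sum with ratio $2^{p-1}>1$. Multiplying by $g$ and integrating gives the claim with $C=\Lambda/(1-2^{1-p})$.

Let $p=1$. Now the scales with $2^k<g$ are not controlled by $\sigma$, and we treat them by counting. On the event on the right of \eqref{eq:trunc}, either $g(T^{b_n}x)>2^k$ for some $n\le2^{k+1}$, or no such $n$ exists and then $A_{k+1}(g\mathbf 1_{h_k<g\le2^k})>h_k$. The first event has measure at most $2^{k+1}\mu(g>2^k)$, and $\sum_{k\ge1}2^{k+1}\mathbf 1_{g>2^k}\le4g$ pointwise. The second has measure at most $h_k^{-1}\int g\mathbf 1_{h_k<g\le2^k}\,d\mu$. At a point where $g>1$ let $j=\lceil\log_2g\rceil\ge1$; then $h_k<g\le2^k$ implies $k\ge j$ and $h_k\le2^j$, so $\sum_{k:\,h_k<g\le2^k}1/h_k\le\sigma(j)\le\Lambda$.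 Where $g\le1$ the sum is empty because $h_k\ge1$. The claim holds with $C=4+\Lambda$.
\end{proof}

\begin{example}\label{ex:rates}
Let $p\ge1$ and $M_N=N(\log N)^{1/p}$ for $N\ge2$. Then $m_{k+1}/\eta=(\log_2(2^k+1))^{1/p}$ lies in $(k^{1/p},(k+1)^{1/p}]$. For $p>1$ we get $h_k>k^{1/p}$, hence $\#\{k:h_k\le2^j\}\le2^{jp}$, and \eqref{eq:Ap} fails, in agreement with (i). For $p=1$ we get $h_k<2(k+1)\le4k$, hence $\sigma(j)\ge\frac14\sum_{j\le k\le2^{j-2}}1/k\to\infty$, and \eqref{eq:A1} holds.
\end{example}

\section{Transfer from the integers}\label{sec:transfer}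

Ultimate badness asks for a function on every aperiodic system. The following lemma lets us copy functions from long intervals of $\mathbb Z$ into such a system. Since $T$ need not be invertible, we give a proof in Appendix~\ref{sec:rokhlin}.

\begin{lemma}[Rokhlin's lemma]\label{lem:rokhlin}
Let $T$ be aperiodic, $L\ge1$ and $\varepsilon>0$. There is a measurable set $C$ such that $C,T^{-1}C,\dots,T^{-(L-1)}C$ are pairwise disjoint and have total measure at least $1-\varepsilon$.
\end{lemma}

This is the only place where aperiodicity is used. Without it there is nothing to prove badness with: on a finite space $|S_Nf|\le N\max|f|$.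

The next lemma says that failure of a weak-type $(p,p)$ inequality for periodic functions on $\mathbb Z$ yields divergence a.e.\ on every aperiodic system. The set where the maximal function is large may have small density; we first enlarge it by taking the maximum of many random translates.

\begin{lemma}\label{lem:transfer}
Fix times $(a_n)$, $1\le p<\infty$, $c_0>0$ and numbers $h_k>0$. Suppose that for every $\alpha\ge1$ there are a finite set $F$ of scales and a periodic $f:\mathbb Z\to[0,\infty)$ such that
\[
d=\operatorname{dens}\{x:\max_{k\in F}A_kf(x)/h_k\ge c_0\}>0\quad\text{and}\quad d\ge\alpha\operatorname{mean}(f^p).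
\]
Then on every aperiodic system there is $0\le f\in L^p$ with $\sup_kA_kf/h_k=\infty$ a.e.
\end{lemma}

\begin{proof}
Fix $i\ge1$ and apply the hypothesis with $\alpha=i\,8^{ip}$. Let $Q$ be the period of $f$ and $D$ the set of density $d$; it is $Q$-periodic. Let $r=\lceil i/d\rceil\le2i/d$ and choose shifts $s_1,\dots,s_r$ independently and uniformly in $\mathbb Z/Q$. A given $x$ lies outside $\bigcup_u(D-s_u)$ with probability $(1-d)^r\le e^{-i}$, so we can fix shifts for which the complement of this union has density at most $e^{-i}$. Let $g_i=2^i\max_uf(\cdot+s_u)$. Since $A_kg_i(x)\ge2^iA_kf(x+s_u)$ for each $u$, we have $\max_{k\in F}A_kg_i/h_k\ge c_02^i$ on a $Q$-periodic set of density at least $1-e^{-i}$, and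
\[
\operatorname{mean}(g_i^p)\le2^{ip}\,r\operatorname{mean}(f^p)\le2^{ip}\cdot\frac{2i}d\cdot\frac d\alpha=2\cdot4^{-ip}.
\]

Let $a=\max\{a_n:n\le2^{\max F}\}$. Choose a multiple $L>a$ of $Q$ and $\varepsilon>0$ with $\varepsilon+a/L\le e^{-i}$, and take $C$ from Lemma~\ref{lem:rokhlin}. For $x\in T^{-j}C$, $0\le j<L$, put $\lambda(x)=L-1-j$. If $\lambda(x)<L-1$ then $Tx\in T^{-(j-1)}C$, so $\lambda(Tx)=\lambda(x)+1$. Let $f_i(x)=g_i(\lambda(x))$ on the tower $\bigcup_jT^{-j}C$ and $f_i=0$ elsewhere. If $\lambda(x)<L-a$ then $\lambda(T^{a_n}x)=\lambda(x)+a_n$ for $n\le2^{\max F}$, so $A_kf_i(x)=A_kg_i(\lambda(x))$ for $k\in F$. All levels have measure $\mu(C)\le1/L$. Hence $\max_{k\in F}A_kf_i/h_k\ge c_02^i$ except on the complement of the tower (measure at most $\varepsilon$), the top $a$ levels (at most $a/L$) and at most $e^{-i}L$ further levels (at most $e^{-i}$); the exceptional set has measure at most $2e^{-i}$. Also $\|f_i\|_p^p\le L^{-1}\sum_{\lambda<L}g_i(\lambda)^p\le2\cdot4^{-ip}$.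

Put $f=\sum_if_i$, which lies in $L^p$ because $\sum_i\|f_i\|_p<\infty$. By the Borel--Cantelli lemma a.e.\ $x$ satisfies $\sup_kA_kf(x)/h_k\ge c_02^i$ for all large $i$.
\end{proof}

\section{The case $p>1$: indicators decide}\label{sec:Lp}

Consider a set of $K$ scales on which the profile equals a constant $h$. Condition \eqref{eq:Ap} compares $K$ with $h^p$, so the critical level on such a set is $K^{1/p}$. We show that if $q_S$ is small on a sequence of large sets of scales, then the averages stay below the critical level there by a factor tending to $0$, while the times $\lceil\log_2n\rceil$ exceed this lower level.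

\begin{proposition}\label{prop:notbad}
Let $(a_n)$ be a sequence of times, and let $F_1,F_2,\dots$ be disjoint finite sets of scales with $|F_i|\to\infty$ and $q_{F_i}(c)\to0$ for every $c>0$. Then for every $p>1$ there is a nondecreasing $(M_N)$, attainable in $L^p$, such that $S_Nf/M_N\to0$ a.e.\ for every system and every $f\in L^p$. In particular $(a_n)$ is not ultimately bad for $L^p$.
\end{proposition}

\begin{proof}
\emph{Step 1: from indicators to $L^p$.} Write $K=K_i=|F_i|$, and let $\kappa_i$ be the supremum of $\mu(\max_{k\in F_i}A_kf>K^{1/p})/\|f\|_p^p$ over all systems and all nonzero $0\le f\in L^p$. We claim $\kappa_i\to0$. Let $\alpha\ge1$ and split $f=f_1+f_2+f_3$ according to the ranges $f\le\frac14K^{1/p}$, $\frac14K^{1/p}<f\le\alpha K^{1/p}$ and $f>\alpha K^{1/p}$. Since $A_kf_1\le\frac14K^{1/p}$, the inequality $A_kf>K^{1/p}$ forces $A_kf_2>\frac14K^{1/p}$ or $A_kf_3>\frac14K^{1/p}$.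

The middle part is comparable to an indicator. Let $E=\{f>\frac14K^{1/p}\}$, so $\mu(E)\le4^p\|f\|_p^p/K$ and $f_2\le\alpha K^{1/p}\mathbf 1_E$. The first alternative gives $A_k\mathbf 1_E>1/(4\alpha)$, so it occurs for some $k\in F_i$ only on a set of measure at most $q_{F_i}(\frac1{4\alpha})K\mu(E)\le4^pq_{F_i}(\frac1{4\alpha})\|f\|_p^p$. The tall part has small integral: $\int f_3\le(\alpha K^{1/p})^{1-p}\|f\|_p^p$. By Markov's inequality and the union bound, the second alternative occurs on a set of measure at most
\[
K\cdot4K^{-1/p}(\alpha K^{1/p})^{1-p}\|f\|_p^p=4\alpha^{1-p}\|f\|_p^p .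
\]
So $\limsup_i\kappa_i\le4\alpha^{1-p}$ for every $\alpha\ge1$, and the claim follows because $p>1$. For $p=1$ this bound does not improve with $\alpha$; this is the room that tall functions exploit in Section~\ref{sec:L1}.

\emph{Step 2: the normalization.} Let $\delta_j=4^{-j}$. Pass to a subsequence, relabeled by $j$, such that $\kappa_j\le4^{-j}\delta_j^p$ and $K_j\ge4^{jp}$; thus $\delta_jK_j^{1/p}\ge1$. Put $M^0_N=N\delta_jK_j^{1/p}$ if $N=2^k$ with $k\in F_j$, and $M^0_N=N^3$ for all other $N$. For $f\in L^p$ and $\epsilon>0$, the definition of $\kappa_j$ applied to $|f|/(\epsilon\delta_j)$, and Markov's inequality, give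
\[
\mu\bigl(\max_{k\in F_j}A_k|f|>\epsilon\delta_jK_j^{1/p}\bigr)\le4^{-j}\epsilon^{-p}\|f\|_p^p,\qquad\mu(S_N|f|>\epsilon N^3)\le\frac{\|f\|_1}{\epsilon N^2}.
\]
Both bounds are summable, so $S_N|f|/M_N^0\to0$ a.e. Let $M_N=\min_{N'\ge N}M^0_{N'}$; the minimum exists because $M^0_N\ge N$, and $(M_N)$ is nondecreasing. If $M_N=M^0_{N'}$ with $N'\ge N$ then $S_N|f|/M_N\le S_{N'}|f|/M^0_{N'}$, so $S_N|f|/M_N\to0$ a.e.

\emph{Step 3: $(M_N)$ is attainable in $L^p$.} Let $T$ be the shift $(T\omega)_k=\omega_{k+1}$ on $[0,1]^{\mathbb Z}$ with product Lebesgue measure. It is aperiodic, since $T^r\omega=\omega$ implies the null event $\omega_0=\omega_r$. Let $b_n=\lceil\log_2n\rceil$, so $b_1=0$ and $b_n=k$ on $I_k$. Since $\sum_j1/K_j\le\sum_j4^{-jp}\le1$, there are disjoint sets $U_j\subset[0,1]$ of measure $1/K_j$. Let $f(\omega)=\sqrt{\delta_j}\,K_j^{1/p}$ if $\omega_0\in U_j$ and $f(\omega)=0$ if $\omega_0\notin\bigcup_jU_j$. Then $\|f\|_p^p=\sum_j\delta_j^{p/2}<\infty$. The events $\{\omega_k\in U_j\}$, $k\in F_j$, $j\ge1$, involve distinct coordinates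 because the $F_j$ are disjoint, so they are independent, and their probabilities sum to $\sum_jK_j/K_j=\infty$. By the second Borel--Cantelli lemma, almost surely infinitely many occur, and hence they occur for infinitely many $j$. When one occurs, at $N=2^k$ we have $M_N\le M_N^0$ and
\[
\frac1{M_N}\sum_{n\le N}f(T^{b_n}\omega)\ge\frac{2^{k-1}\sqrt{\delta_j}\,K_j^{1/p}}{2^k\delta_jK_j^{1/p}}=\tfrac12\delta_j^{-1/2}\to\infty.\qedhere
\]
\end{proof}

In the other direction, condition (c) produces test functions. The system that nearly realizes $q_S(c)$ is arbitrary, so we read off one orbit segment and make it periodic.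

\begin{lemma}\label{lem:csuff}
Let $(a_n)$ satisfy condition \emph{(c)} of Theorem~\ref{thm:Lp}, let $p>1$, and let $(h_k)$ be a profile satisfying \eqref{eq:Ap}. Then on every aperiodic system there is $0\le f\in L^p$ with $\sup_kA_kf/h_k=\infty$ a.e.
\end{lemma}

\begin{proof}
Let $\alpha\ge1$. By \eqref{eq:Ap} there are $j$ and a finite $S\subset\{k:h_k\le2^j\}$ with $|S|\ge\alpha2^{jp}$. By (c) there are a system and a set $E$ with $\mu(E)>0$ such that $\mathcal D=\{\max_{k\in S}A_k\mathbf 1_E\ge c\}$ has $\mu(\mathcal D)\ge\frac c2|S|\mu(E)$. Let $a=\max\{a_n:n\le2^{\max S}\}$ and $L\ge\max(1,2a)$, so that $\frac12L\ge\frac13(L+a)$. Put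
\[
u(x)=\#\{0\le\lambda<L:T^\lambda x\in\mathcal D\},\qquad v(x)=\tfrac c3|S|\,\#\{0\le\lambda<L+a:T^\lambda x\in E\}.
\]
Then $\int u=L\mu(\mathcal D)\ge\frac c3|S|(L+a)\mu(E)=\int v$. There is $x$ with $u(x)>0$ and $u(x)\ge v(x)$: otherwise $u<v$ on the set $\{u>0\}\supset\mathcal D$ of positive measure and $u\le v$ everywhere, so $\int u<\int v$.

Fix such an $x$ and let $E'\subset\mathbb Z$ be the $(L+a)$-periodic extension of $\{0\le\lambda<L+a:T^\lambda x\in E\}$. For $0\le\lambda<L$ and $n\le2^{\max S}$ we have $\lambda+a_n<L+a$, so $A_k\mathbf 1_{E'}(\lambda)=A_k\mathbf 1_E(T^\lambda x)$ for $k\in S$. Let $f=(2^j/c)\mathbf 1_{E'}$. Whenever $T^\lambda x\in\mathcal D$, $\lambda<L$, some $k\in S$ has $A_kf(\lambda)\ge2^j\ge h_k$. So $d=\operatorname{dens}\{\max_{k\in S}A_kf/h_k\ge1\}$ satisfies $d\ge u(x)/(L+a)>0$ and $d\ge v(x)/(L+a)=\frac c3|S|\operatorname{dens}E'$, whence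
\[
\operatorname{mean}(f^p)=c^{-p}2^{jp}\operatorname{dens}E'\le\frac{3\cdot2^{jp}}{c^{p+1}|S|}\,d\le\frac3{c^{p+1}\alpha}\,d .
\]
As $\alpha$ is arbitrary, Lemma~\ref{lem:transfer} applies with $c_0=1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Lp}]
(b)$\Rightarrow$(a) is trivial.

(c)$\Rightarrow$(b). Let $p>1$ and let $(M_N)$ be attainable in $L^p$. If it has no profile, $f\equiv1$ works. Otherwise its profile satisfies \eqref{eq:Ap} by Lemma~\ref{lem:necessary}, and Lemma~\ref{lem:csuff} and (L) give the required function on every aperiodic system.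

(a)$\Rightarrow$(c). Suppose (c) fails. For each $j\ge1$ there is a finite nonempty $S_j$ with $q_{S_j}(1/j)<1/j$. Since $q_{S_j}(1/j)\ge1/|S_j|$, we get $|S_j|>j$. For $c>0$ and $j\ge1/c$, monotonicity gives $q_{S_j}(c)\le q_{S_j}(1/j)<1/j$, so $q_{S_j}(c)\to0$. Pass to a subsequence with $|S_{j+1}|\ge2\sum_{i\le j}|S_i|$. The sets $F_j=S_j\setminus\bigcup_{i<j}S_i$ are disjoint, $|F_j|\ge\frac12|S_j|$, and $q_{F_j}(c)\le q_{S_j}(c)|S_j|/|F_j|\le2q_{S_j}(c)\to0$. By Proposition~\ref{prop:notbad}, $(a_n)$ is not ultimately bad for any $L^p$ with $p>1$.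
\end{proof}

\begin{example}\label{ex:log}
The times $a_n=\lceil\log_2n\rceil$ satisfy (c) with $c=\frac12$. Given $S\subset[1,Q)$, take the rotation $x\mapsto x+1$ of $\mathbb Z/Q$ and $E=\{0\}$. Since $A_k\mathbf 1_E(x)\ge\frac12B_k\mathbf 1_E(x)=\frac12\mathbf 1_E(x+k)$, the set $\{\max_{k\in S}A_k\mathbf 1_E\ge\frac12\}$ contains $\{-k:k\in S\}$, of measure $|S|\mu(E)$. So $q_S(\frac12)\ge1$. This is the model of Section~\ref{sec:model} with $n=1$: no spreading at all.
\end{example}

\section{Construction of the sequence}\label{sec:construction}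

We want $q_{F_i}(c)\to0$ along some sets of scales, together with test functions for every profile satisfying \eqref{eq:A1}. The scales are divided into intervals $S_i$ of length $K_i\to\infty$, called \emph{groups}, and the remaining \emph{free} scales. In a free scale the times run through a full arithmetic progression. In a group $S_i$ the times of block $k$ are distributed according to a product measure $\mu_k$ on $\prod_\gamma\mathbb Z/\ell_\gamma$ with two kinds of coordinates $\gamma$.

\subsection{Flat sets}
Flat coordinates serve profiles that put a large sum $\sum1/h_k$ into a single group. There is one coordinate for each guess $\varphi$ of $\log_2h_k$ on the group. Their number does not matter, because a character that is nontrivial in any one of them is damped by the factor $1/K$. We recall Hoeffding's inequality: if $\zeta_1,\dots,\zeta_n$ are independent, have mean $0$ and take values in $[-1,1]$, then $|\frac1n\sum\zeta_u|\ge t$ with probability at most $2e^{-nt^2/2}$.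

\begin{lemma}\label{lem:flat}
Let $K\ge2$ be a power of $2$ and $|S|=K$. There is $\ell_0(K)$ such that for every prime $\ell\ge\ell_0(K)$ and every $\varphi:S\to\{0,\dots,\log_2K\}$ there are a power of two $r\ge K$ and pairwise disjoint sets $R_k\subset\mathbb Z/\ell$, $k\in S$, with $|R_k|=r2^{-\varphi(k)}$ and
\[
\Bigl|\frac1{|R_k|}\sum_{y\in R_k}e^{2\pi i\xi y/\ell}\Bigr|\le\frac1K\qquad\text{for all }\xi\not\equiv0 .
\]
\end{lemma}

\begin{proof}
Let $r$ be the power of $2$ in $(\frac12\ell^{1/4},\ell^{1/4}]$; then $r\ge K$ for large $\ell$. Choose the elements of all the $R_k$, at most $Kr$ in total, independently and uniformly in $\mathbb Z/\ell$. Two of them coincide with probability at most $(Kr)^2/(2\ell)\le\frac12K^2\ell^{-1/2}$, which is less than $\frac12$ for $\ell>K^4$. Fix $k$ and $\xi\not\equiv0$, and let $n=r2^{-\varphi(k)}\ge r/K\ge\ell^{1/4}/(2K)$. The real parts of the $n$ terms $e^{2\pi i\xi y/\ell}$ are independent with mean $0$ and values in $[-1,1]$, and so are the imaginary parts. By Hoeffding's inequality each of the two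 averages exceeds $\frac1{2K}$ in absolute value with probability at most $2\exp(-n/(8K^2))$. If neither does, the complex average has modulus at most $\sqrt2/(2K)<1/K$. So the pair $(k,\xi)$ fails with probability at most $4\exp(-\ell^{1/4}/(16K^3))$, and the sum over the at most $K\ell$ pairs is less than $\frac12$ for large $\ell$. With positive probability there is neither a coincidence nor a failure. All conditions on $\ell$ depend only on $K$.
\end{proof}

\subsection{Hashing}
Flat coordinates do not suffice. Let $h_k=1$ for the first scale of each group and $h_k=4^k$ otherwise. Then $\sigma(0)=\infty$, but each group contributes at most $\frac43$ to $\sum1/h_k$, and the free scales at most $\frac13$. A test function must then gain in many groups at once. It has a single height $H$, and as in the model the set attached to scale $k$ must have about $H/h_k$ points. The earliest group in use bounds $H$, because block $k$ has only $2^{k-1}$ times. In a much later group $K$ is far larger than $H$, and by \eqref{eq:flatlarge} sets of at most $H$ points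 cannot be flat to order $1/K$.

For such coordinates we settle for a weaker damping: we mix in the uniform measure with weight $\frac12$, so that each nontrivial coordinate of a character costs a factor $\frac12$. Characters that are nontrivial in many coordinates are then strongly damped. Those that are nontrivial in few coordinates are harmless if there are few of them, so we need few coordinates with small moduli. One coordinate for each guess on all of $S$ would give exponentially many in $K$. But it will be enough to guess correctly on a subset of at most $H$ scales, and then $O(\log K)$ coordinates suffice.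

\begin{lemma}\label{lem:hash}
Let $j\ge0$, $H=2^j$, and $|S|=K\ge\max(H,2)$. There is a family of at most
\[
n(j,K)=\lceil2(j+1)^HH\log((j+1)K)\rceil+1
\]
maps $\chi=(\chi^1,\chi^2):S\to\{0,\dots,j\}\times\{1,\dots,H^2\}$ such that for every $W\subset S$ with $|W|\le H$ and every $\psi:W\to\{0,\dots,j\}$, some $\chi$ in the family has $\chi^1|_W=\psi$ and $\chi^2|_W$ injective.
\end{lemma}

\begin{proof}
Enlarging $W$ and extending $\psi$, we may assume $|W|=H$. For a uniformly random $\chi$ the two components are independent; $\chi^1|_W=\psi$ has probability $(j+1)^{-H}$, and $\chi^2|_W$ is injective with probability $\prod_{u<H}(1-u/H^2)\ge1-\sum_{u<H}u/H^2\ge\frac12$. So $\chi$ works for $(W,\psi)$ with probability at least $\theta=\frac12(j+1)^{-H}$. There are at most $(K(j+1))^H$ pairs $(W,\psi)$, and $\theta\,n(j,K)>H\log((j+1)K)$. Hence the probability that $n(j,K)$ independent random maps miss some pair is at most $(K(j+1))^He^{-\theta n(j,K)}<1$.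
\end{proof}

For $K\ge2$ we have $n(j,K)\le c(j)\log K$ with $c(j)$ depending only on $j$.

\subsection{The groups}
Put $K_0=L_0=0$. We choose $K_i$ and $L_i$ inductively for $i\ge1$ and set
\[
S_i=\{L_i,\dots,L_i+K_i-1\},\qquad J_i=L_{i-1}+K_{i-1}.
\]
Steps 1--3 use only the cardinality of $S_i$: they are carried out on $\{0,\dots,K_i-1\}$ and transported to $S_i$ by $k\mapsto k+L_i$ once $L_i$ is chosen in Step 4.

\emph{Step 1: $K_i$ and the hashed coordinates.} Let $K_i$ be a power of $2$ with $K_i>K_{i-1}$ and $K_i\ge\max(2^{J_i},2^i)$, subject to one more condition below. For each $j\in\{0,\dots,J_i\}$ take the family of Lemma~\ref{lem:hash} for $S_i$ and $H=2^j$; its members are said to \emph{belong to $j$}. Let $\mathcal H_i$ be the disjoint union of these families, so $|\mathcal H_i|\le c_i\log K_i$ with $c_i$ depending only on $J_i$. Let $t_i=2+(J_i+1)8^{J_i}$, and attach to the $\chi\in\mathcal H_i$ distinct primes $\ell_\chi$, the first $|\mathcal H_i|$ primes that are at least $t_i$. They are among the first $t_i+|\mathcal H_i|$ primes.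 Chebyshev's estimate $\pi(x)\ge cx/\log x$ ($x\ge2$) and $\log x\le\sqrt x$ show that the $n$-th prime $x$ satisfies $n\ge c\sqrt x$, so it is at most $C_0n^2$ with $C_0=c^{-2}$. Therefore
\[
\Theta_i:=1+\sum_{\chi\in\mathcal H_i}\ell_\chi\le1+C_0|\mathcal H_i|\,(t_i+|\mathcal H_i|)^2,
\]
which is bounded by a polynomial in $\log K_i$ with coefficients depending only on $J_i$. We take $K_i$ so large that
\begin{equation}\label{eq:Theta}
\Theta_i^{\,i}\le K_i^{1/2}.
\end{equation}
For $\chi\in\mathcal H_i$ belonging to $j$, fix pairwise disjoint sets $R_\chi(\lambda,v)\subset(\mathbb Z/\ell_\chi)\setminus\{0\}$, $0\le\lambda\le j$, $1\le v\le4^j$, with $|R_\chi(\lambda,v)|=2^{j-\lambda}$; their total size is at most $(j+1)8^j\le\ell_\chi-1$. For $k\in S_i$ let $R_{k,\chi}=R_\chi(\chi^1(k),\chi^2(k))$ and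
\[
\nu_{k,\chi}=\tfrac12\,(\text{uniform on }\mathbb Z/\ell_\chi)+\tfrac12\,(\text{uniform on }R_{k,\chi}).
\]

\emph{Step 2: the flat coordinates.} Let $\mathcal F_i$ be the set of all maps $\varphi:S_i\to\{0,\dots,\log_2K_i\}$. Attach to them distinct primes $\ell_\varphi\ge\ell_0(K_i)$, different from the primes of $\mathcal H_i$, and take $r_\varphi$ and $R_{k,\varphi}$ from Lemma~\ref{lem:flat}. Let $\nu_{k,\varphi}$ be uniform on $R_{k,\varphi}$.

\emph{Step 3: the product.} Let $\Pi_i=\prod_{\gamma\in\mathcal H_i\cup\mathcal F_i}\ell_\gamma$. By the Chinese remainder theorem $b\mapsto(b\bmod\ell_\gamma)_\gamma$ identifies $\Gamma_i=\mathbb Z/\Pi_i$ with $\prod_\gamma\mathbb Z/\ell_\gamma$. For $k\in S_i$ let $\mu_k=\bigotimes_\gamma\nu_{k,\gamma}$, viewed as a probability on $\{0,\dots,\Pi_i-1\}$. Its values are rational; let $Q_i$ be a positive integer such that $Q_i\mu_k(b)/K_i\in\mathbb Z$ for all $b$ and all $k\in S_i$.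

\emph{Step 4: $L_i$.} Choose $L_i>J_i$ with $2^{L_i-1}\ge2^{i+1}Q_i$, so that the blocks of the group are long enough to realize $\mu_k$. The groups are disjoint and increasing; let $\mathcal N$ be the set of free scales $k\ge1$, $k\notin\bigcup_iS_i$.

\subsection{The times}
To combine several scales in one test function we let them act on different digits of a mixed-radix expansion. \emph{Positions} $t=1,2,\dots$ are assigned, in increasing order of scale, to the free scales (one position each) and the groups (one position each). Put $V_t=2^{k-1}$ if $t$ is the position of the free scale $k$, and $V_t=\Pi_iK_i$ if $t$ is the position of $S_i$. Define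
\[
Y_1=1,\qquad P_t=Y_tV_t,\qquad Y_{t+1}=2P_t,
\]
and $a_1=0$. For $n\in I_k$ with $k$ in position $t$ put $a_n=Y_tb_n$, where $0\le b_n<V_t$ is chosen as follows.
\begin{itemize}
\item If $k$ is free, $n\mapsto b_n$ is a bijection $I_k\to\{0,\dots,2^{k-1}-1\}$.
\item If $k\in S_i$, consider the multiset in which $b+\Pi_iz$ ($0\le b<\Pi_i$, $0\le z<K_i$) has multiplicity $Q_i\mu_k(b)/K_i$; it has $Q_i$ elements. The multiset $(b_n)_{n\in I_k}$ consists of $\lfloor2^{k-1}/Q_i\rfloor$ copies of it and fewer than $Q_i$ additional zeros.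
\end{itemize}
Let $\delta_k$ be the proportion of additional zeros, so $\delta_k\le Q_i2^{-(L_i-1)}\le2^{-i-1}\le\frac14$. For $k\in S_i$ and every function $\Psi$ on $\{0,\dots,V_t-1\}$,
\begin{equation}\label{eq:dist}
\frac1{|I_k|}\sum_{n\in I_k}\Psi(b_n)=(1-\delta_k)\sum_{b<\Pi_i}\mu_k(b)\frac1{K_i}\sum_{z<K_i}\Psi(b+\Pi_iz)+\delta_k\Psi(0).
\end{equation}
The average over $z$ will make functions on an arbitrary system nearly periodic (Section~\ref{sec:Fourier}). It does not change residues modulo $\ell_\gamma$, so for $k\in S_i$, $\gamma\in\mathcal H_i\cup\mathcal F_i$ and $y\in\mathbb Z/\ell_\gamma$,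
\begin{equation}\label{eq:marginal}
\#\{n\in I_k:b_n\equiv y\bmod\ell_\gamma\}\ge\tfrac34\,\nu_{k,\gamma}(y)\,|I_k| .
\end{equation}

For $x\in\mathbb Z$ put $e_t(x)=\lfloor x/Y_t\rfloor\bmod V_t$ and $\beta_t(x)=\lfloor x/P_t\rfloor\bmod2$. These are the digits of $x$ for the radices $V_1,2,V_2,2,\dots$: we have $x\equiv\sum_{t\le s}(e_tY_t+\beta_tP_t)\bmod Y_{s+1}$, and $(e_1,\beta_1,\dots,e_s,\beta_s)$ corresponds bijectively to $x\bmod Y_{s+1}$. So the digits are independent and uniform with respect to density. The binary digit $\beta_t$ is a buffer that absorbs the carry out of $e_t$.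

\begin{lemma}\label{lem:digits}
Let $n\in I_k$ with $k$ in position $t$, and $x\in\mathbb Z$. Then $e_s(x+a_n)=e_s(x)$ for $s<t$, and $e_t(x+a_n)\equiv e_t(x)+b_n\bmod V_t$. If $\beta_t(x)=0$, then also $e_s(x+a_n)=e_s(x)$ for $s>t$.
\end{lemma}

\begin{proof}
For $s<t$ the digit $e_s(x)$ depends only on $x\bmod P_s$, and $P_s\mid Y_{s+1}\mid Y_t\mid a_n$. Next, $\lfloor(x+Y_tb_n)/Y_t\rfloor=\lfloor x/Y_t\rfloor+b_n$. If $\beta_t(x)=0$ then $x\bmod2P_t<P_t$; as $0\le a_n<P_t$, we get $\lfloor(x+a_n)/Y_{t+1}\rfloor=\lfloor x/Y_{t+1}\rfloor$. For $s>t$, $Y_s$ is a multiple of $Y_{t+1}$, so $\lfloor x/Y_s\rfloor$ is determined by $\lfloor x/Y_{t+1}\rfloor$.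
\end{proof}

\section{Ultimate badness for $L^1$}\label{sec:L1}

From now on $(a_n)$ is the sequence just constructed. All test functions have the form of the tall function of Section~\ref{sec:model}, placed on several digits at once.

\begin{lemma}\label{lem:test}
Let $(h_k)$ be a profile, $H>0$, and $\mathcal T$ a finite nonempty set of positions. For each $t\in\mathcal T$ let $w_t$ be a divisor of $V_t$, let $F_t$ be a set of scales in position $t$, and let $R_k\subset\mathbb Z/w_t$, $k\in F_t$, be pairwise disjoint sets, with $0\notin R_k$ for all $k$ if $|\mathcal T|\ge2$. Suppose that for all $t\in\mathcal T$ and $k\in F_t$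
\begin{itemize}
\item[(1)] $|R_k|\ge H/h_k$;
\item[(2)] for each $y\in R_k$, at least a fraction $h_k/(4H)$ of the $n\in I_k$ have $b_n\equiv y\bmod w_t$.
\end{itemize}
Let $F=\bigcup_tF_t$, $E=\{x\in\mathbb Z:e_t(x)\equiv0\bmod w_t\text{ for all }t\in\mathcal T\}$ and $f=H\mathbf 1_E$. Then $\operatorname{mean}(f)>0$ and
\[
\operatorname{dens}\bigl\{\max_{k\in F}B_kf/h_k\ge\tfrac14\bigr\}\ge\frac12\Bigl(\sum_{k\in F}\frac1{h_k}\Bigr)\operatorname{mean}(f).
\]
\end{lemma}

\begin{proof}
Since $w_t\mid V_t$, the residues $e_t\bmod w_t$ are uniform and independent, so $\operatorname{dens}E=\prod_t1/w_t>0$. For $k\in F_t$ let $D_k$ be the set of $x$ with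
\[
-e_t(x)\bmod w_t\in R_k,\qquad\beta_t(x)=0,\qquad e_{s}(x)\equiv0\bmod w_{s}\ \text{ for all }s\in\mathcal T\setminus\{t\}.
\]
Let $x\in D_k$ and $n\in I_k$. By Lemma~\ref{lem:digits}, adding $a_n$ leaves the digits $e_s$, $s\ne t$, unchanged, so $x+a_n\in E$ if and only if $b_n\equiv-e_t(x)\bmod w_t$. By (2), $B_kf(x)\ge H\cdot h_k/(4H)=h_k/4$. The sets $D_k$ are disjoint. For $k\ne k'$ in the same $F_t$ this holds because $R_k\cap R_{k'}=\emptyset$. For $k\in F_t$, $k'\in F_{s}$, $s\ne t$, points of $D_{k'}$ have $e_t\equiv0\bmod w_t$ and points of $D_k$ do not, since $0\notin R_k$. Finally, by independence of the digits and (1),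
\[
\operatorname{dens}D_k=\frac{|R_k|}{w_t}\cdot\frac12\prod_{s\ne t}\frac1{w_s}=\frac12|R_k|\operatorname{dens}E\ge\frac{\operatorname{mean}(f)}{2h_k}.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:L1}
Let $(h_k)$ be a profile satisfying \eqref{eq:A1}. Then on every aperiodic system there is $0\le f\in L^1$ with $\sup_kA_kf/h_k=\infty$ a.e.
\end{proposition}

\begin{proof}
Since $A_k\ge\frac12B_k$ on nonnegative functions, Lemma~\ref{lem:transfer} with $p=1$, $c_0=\frac18$ shows that it suffices to find, for each $\alpha\ge1$, data as in Lemma~\ref{lem:test} with $\sum_{k\in F}1/h_k\ge2\alpha$. Write $\sigma(j)=\sigma_{\mathcal N}(j)+\sum_i\sigma_i(j)$, where $\sigma_{\mathcal N}$ and $\sigma_i$ are the parts of the sum over $k\in\mathcal N$ and $k\in S_i$, and put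
\[
\tau_i=\sum_{k\in S_i,\ h_k\le K_i}\frac1{h_k}.
\]
The at most $K_i$ scales of $S_i$ with $h_k>K_i$ contribute at most $1$ to $\sum1/h_k$, so $\sigma_i(j)\le\tau_i+1$ for all $j$. The mass that makes $\sigma$ unbounded sits on free scales, or inside single groups, or is shared among many groups.

\emph{Case I: $\sup_j\sigma_{\mathcal N}(j)=\infty$.} Choose $j$ with $\sigma_{\mathcal N}(j)>2\alpha+2$ and let $H=2^j$. Each term is at most $1$, so omitting $k=j,j+1$ costs at most $2$, and there is a finite $F\subset\{k\in\mathcal N:k\ge j+2,\ h_k\le H\}$ with $\sum_F1/h_k\ge2\alpha$. Let $\mathcal T$ be the set of positions of the $k\in F$. If $k$ has position $t$, let $F_t=\{k\}$ and $w_t=2H/h_k$. This is a power of $2$ with $2\le w_t\le2^{j+1}\le2^{k-1}=V_t$, so it divides $V_t$; here the restriction $k\ge j$ in $\sigma$ is used. Let $R_k$ be the set of nonzero residues mod $w_t$. Then $|R_k|=w_t-1\ge w_t/2=H/h_k$, and since $b_n$ runs once through $\{0,\dots,2^{k-1}-1\}$, each residue is hit by the fraction $1/w_t=h_k/(2H)$ of the $n\in I_k$.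

\emph{Case II: $\sup_i\tau_i=\infty$.} Choose $i$ with $\tau_i\ge2\alpha$, let $t$ be the position of $S_i$, $\mathcal T=\{t\}$ and $F_t=\{k\in S_i:h_k\le K_i\}$. Let $\varphi\in\mathcal F_i$ be the map $\varphi(k)=\log_2\min(h_k,K_i)$, and take $w_t=\ell_\varphi$, which divides $V_t=\Pi_iK_i$, $H=r_\varphi$ and $R_k=R_{k,\varphi}$. For $k\in F_t$ these sets are disjoint with $|R_k|=H/h_k$, and by \eqref{eq:marginal} each $y\in R_k$ is hit by a fraction at least $\frac34h_k/H$. Also $\sum_F1/h_k=\tau_i\ge2\alpha$.

\emph{Case III: there is $C\ge1$ with $\sigma_{\mathcal N}(j)\le C$ and $\tau_i\le C$ for all $i,j$.} Then $\sup_j\sum_i\sigma_i(j)=\infty$. Hashed coordinates belonging to $j$ exist in group $i$ only if $j\le J_i$, so we first discard the groups where this may fail. Let $i_0=i_0(j)$ be the least $i\ge1$ with $\max S_i=L_i+K_i-1\ge j$. For $i<i_0$ all $k\in S_i$ are less than $j$, so $\sigma_i(j)=0$; and $\sigma_{i_0}(j)\le C+1$. So we can choose $j$ with $\sum_{i>i_0}\sigma_i(j)>4C\alpha$, the sum being possibly infinite. Let $H=2^j$. For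 $i>i_0$ we have $j\le\max S_{i-1}<J_i$, hence $H\le2^{J_i}\le K_i$, and every $k\in S_i$ has $k\ge L_i>J_i>j$. With $W_i=\{k\in S_i:h_k\le H\}$ it follows that $\sigma_i(j)=\sum_{k\in W_i}1/h_k\le\tau_i\le C$.

Lemma~\ref{lem:hash} handles at most $H$ scales, so we thin $W_i$ to a subset $W_i'$ with
\[
\tfrac12\min(1,\sigma_i(j))\le u_i\le1,\qquad u_i:=\sum_{k\in W_i'}\frac1{h_k}.
\]
If $\sigma_i(j)\le1$, take $W_i'=W_i$. If $\sigma_i(j)>1$ and some term $1/h_k$ is at least $\frac12$, take that term alone; it is at most $1$. If $\sigma_i(j)>1$ and all terms are less than $\frac12$, add terms one at a time until the sum first reaches $\frac12$; it is then less than $1$. Each term is at least $1/H$, so $|W_i'|\le H$. The thinning loses only a constant factor, because no group carries much mass: $\sigma_i(j)\le C$ and $C\ge1$ give $\min(1,\sigma_i(j))\ge\sigma_i(j)/C$, so $u_i\ge\sigma_i(j)/(2C)$ and $\sum_{i>i_0}u_i>2\alpha$. Choose a finite set $\mathcal I$ of indices $i>i_0$ with $u_i>0$ and $\sum_{i\in\mathcal I}u_i\ge2\alpha$.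

For $i\in\mathcal I$, Lemma~\ref{lem:hash} gives $\chi_i\in\mathcal H_i$ belonging to $j$ with $\chi_i^1(k)=\log_2h_k\in\{0,\dots,j\}$ on $W_i'$ and $\chi_i^2$ injective on $W_i'$. Let $\mathcal T$ be the set of positions of the $S_i$, $i\in\mathcal I$. If $S_i$ has position $t$, let $F_t=W_i'$, $w_t=\ell_{\chi_i}$ and $R_k=R_{k,\chi_i}$. These sets are disjoint because the labels $\chi_i^2(k)$ are distinct, they avoid $0$, and $|R_k|=2^{j-\log_2h_k}=H/h_k$, with the same $H$ in all groups. For $y\in R_k$ we have $\nu_{k,\chi_i}(y)\ge\frac12h_k/H$, so by \eqref{eq:marginal} $y$ is hit by a fraction at least $\frac38h_k/H$. Finally $\sum_F1/h_k=\sum_{i\in\mathcal I}u_i\ge2\alpha$.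

If Cases I and II fail then Case III holds, so the proof is complete.
\end{proof}

\begin{corollary}\label{cor:L1bad}
The sequence $(a_n)$ is ultimately bad for $L^1$.
\end{corollary}

\begin{proof}
Let $(M_N)$ be attainable in $L^1$. If it has no profile, $f\equiv1$ works. Otherwise its profile satisfies \eqref{eq:A1} by Lemma~\ref{lem:necessary}; apply Proposition~\ref{prop:L1} and (L).
\end{proof}

\section{The Fourier estimate and failure for $p>1$}\label{sec:Fourier}

We first extend \eqref{eq:modelupper} to the group $\Gamma_i$. In the model the only undamped character was the trivial one. Now its role is played by the characters that are trivial on the flat coordinates and nontrivial in at most $s$ hashed coordinates.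

\begin{lemma}\label{lem:group}
Fix $i$ and write $K=K_i$, $\Theta=\Theta_i$, $\Gamma=\Gamma_i$. For $G:\Gamma\to[0,1]$, $c>0$ and every integer $s\ge0$,
\[
m\bigl(\max_{k\in S_i}G*\mu_k\ge c\bigr)\le\Bigl[\frac{2\Theta^s}c+\frac4{c^2}\bigl(K4^{-s-1}+K^{-1}\bigr)\Bigr]\|G\|_1 .
\]
\end{lemma}

\begin{proof}
If $\|G\|_1\ge c/(2\Theta^s)$ the right side is at least $1$. So assume $\|G\|_1<c/(2\Theta^s)$. Write characters of $\Gamma=\prod_\gamma\mathbb Z/\ell_\gamma$ as $\xi=(\xi_\gamma)$, so that $\hat\mu_k(\xi)=\prod_\gamma\hat\nu_{k,\gamma}(\xi_\gamma)$, all factors having modulus at most $1$. If $\xi_\gamma$ is nontrivial, then $|\hat\nu_{k,\gamma}(\xi_\gamma)|\le\frac12$ for $\gamma\in\mathcal H_i$, because the uniform half of $\nu_{k,\gamma}$ contributes $0$, and $|\hat\nu_{k,\gamma}(\xi_\gamma)|\le1/K$ for $\gamma\in\mathcal F_i$ by Lemma~\ref{lem:flat}. Split the Fourier series $G=G_1+G_2+G_3$, where $G_1$ collects the $\xi$ trivial on $\mathcal F_i$ and nontrivial in at most $s$ coordinates of $\mathcal H_i$, $G_2$ the $\xi$ trivial on $\mathcal F_i$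 and nontrivial in more than $s$ coordinates of $\mathcal H_i$, and $G_3$ the $\xi$ nontrivial in some coordinate of $\mathcal F_i$. Then $|\hat\mu_k|\le2^{-s-1}$ on the characters of $G_2$ and $|\hat\mu_k|\le1/K$ on those of $G_3$.

The trivial character together with the characters nontrivial in exactly one coordinate, that coordinate being in $\mathcal H_i$, form a set of $1+\sum_{\chi\in\mathcal H_i}(\ell_\chi-1)\le\Theta$ elements. Each character of $G_1$ is a product of $s$ elements of this set, so there are at most $\Theta^s$ of them, and $|G_1*\mu_k|\le\Theta^s\|G\|_1<c/2$ pointwise. Hence $G*\mu_k\ge c$ forces $|(G_2+G_3)*\mu_k|\ge c/2$. By Chebyshev's inequality, the union bound and Parseval's identity, the measure in question is at most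
\[
\frac4{c^2}\sum_{k\in S_i}\|(G_2+G_3)*\mu_k\|_2^2\le\frac4{c^2}\,K\bigl(4^{-s-1}+K^{-2}\bigr)\|G\|_2^2,
\]
and $\|G\|_2^2\le\|G\|_1$ since $0\le G\le1$.
\end{proof}

We need the bracket to be $o(K)$. This requires $s\to\infty$ and $\Theta^s=o(K)$ together, which is what \eqref{eq:Theta} provides with $s=i$.

Two points remain. The average $A_k$ also sees the times before the group, with total weight $2^{L_i-1-k}$; we make this small by dropping the first $\log_2K_i$ scales. And an arbitrary system carries no action of $\Gamma_i$; the average over $z$ in \eqref{eq:dist} supplies an approximate one.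

\begin{proposition}\label{prop:q0}
Let $S_i^*=\{k:L_i+\log_2K_i\le k<L_i+K_i\}$. The sets $S_i^*$ are disjoint, $|S_i^*|\ge K_i/2\to\infty$, and $q_{S_i^*}(c)\to0$ for every $c>0$.
\end{proposition}

\begin{proof}
We have $S_i^*\subset S_i$, and $|S_i^*|=K_i-\log_2K_i\ge K_i/2$ because $K_i\ge2$ is a power of $2$. As $q_S(c)=0$ for $c>1$, let $0<c\le1$, and let $i$ be so large that $1/K_i\le c/8$ and $2^{-i-1}\le c/8$. Let $(X,\mu,T)$ be any system and $\mu(E)>0$. Write $K=K_i$, $L=L_i$, $\Pi=\Pi_i$ and $Y=Y_t$, where $t$ is the position of $S_i$.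

\emph{From $A_k$ to $B_k$.} For $k\in S_i^*$, splitting $\{1,\dots,2^k\}$ into $\{1,\dots,2^{L-1}\}$ and the blocks $I_L,\dots,I_k$ gives
\[
A_k\mathbf 1_E=\sum_{k'=L}^k2^{k'-1-k}B_{k'}\mathbf 1_E+2^{-k}\sum_{n\le2^{L-1}}\mathbf 1_E\circ T^{a_n}.
\]
The last term is at most $2^{L-1-k}\le\frac1{2K}\le\frac c2$, and the weights in the first sum total less than $1$. So $A_k\mathbf 1_E\ge c$ forces $B_{k'}\mathbf 1_E\ge c/2$ for some $k'\in S_i$, that is,
\[
\{\max_{k\in S_i^*}A_k\mathbf 1_E\ge c\}\subset\mathcal D:=\{\max_{k\in S_i}B_k\mathbf 1_E\ge c/2\}.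
\]

\emph{From the system to the group.} Put $g=\frac1K\sum_{z<K}\mathbf 1_E\circ T^{Y\Pi z}$, which takes values in $[0,1]$. By \eqref{eq:dist} with $\Psi(b)=\mathbf 1_E(T^{Yb}x)$,
\[
B_k\mathbf 1_E\le\sum_{b<\Pi}\mu_k(b)\,g\circ T^{Yb}+\delta_k\qquad(k\in S_i).
\]
The sum defining $g$ telescopes: $g\circ T^{Y\Pi}-g=\frac1K(\mathbf 1_E\circ T^{Y\Pi K}-\mathbf 1_E)$, so $|g\circ T^{Y\Pi}-g|\le1/K$ pointwise. For $x\in X$ define $G_x:\Gamma_i\to[0,1]$ by $G_x(d)=g(T^{Yd}x)$, $0\le d<\Pi$. Let $0\le b,d<\Pi$. If $d+b<\Pi$ then $g(T^{Y(d+b)}x)=G_x(d+b)$; otherwise $0\le d+b-\Pi<\Pi$ and $g(T^{Y(d+b)}x)$ differs from $G_x(d+b-\Pi)$ by at most $1/K$. Hence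
\[
B_k\mathbf 1_E(T^{Yd}x)\le(G_x*\mu_k)(d)+\tfrac1K+\delta_k\le(G_x*\mu_k)(d)+\tfrac c4,
\]
and $T^{Yd}x\in\mathcal D$ implies $\max_{k\in S_i}(G_x*\mu_k)(d)\ge c/4$. By invariance of $\mu$ and Lemma~\ref{lem:group}, with $c/4$ in place of $c$ and $s=i$,
\[
\mu(\mathcal D)=\int\frac{\#\{0\le d<\Pi:T^{Yd}x\in\mathcal D\}}{\Pi}\,d\mu(x)\le\Bigl[\frac{8\Theta_i^{\,i}}c+\frac{64}{c^2}\bigl(K4^{-i-1}+K^{-1}\bigr)\Bigr]\int\|G_x\|_1\,d\mu(x).
\]
Again by invariance, $\int\|G_x\|_1\,d\mu=\int g\,d\mu=\mu(E)$. Dividing by $|S_i^*|\mu(E)\ge\frac12K\mu(E)$ and using \eqref{eq:Theta},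
\[
q_{S_i^*}(c)\le\frac{16}{cK_i^{1/2}}+\frac{128}{c^2}\bigl(4^{-i-1}+K_i^{-2}\bigr)\to0.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The sequence $(a_n)$ of Section~\ref{sec:construction} is ultimately bad for $L^1$ by Corollary~\ref{cor:L1bad}. By Proposition~\ref{prop:q0}, Proposition~\ref{prop:notbad} applies with $F_i=S_i^*$ and gives the remaining assertions for every $p>1$.
\end{proof}

\section{Attainable normalizations and independence}\label{sec:final}

\begin{proof}[Proof of Proposition~\ref{prop:attain}, sufficiency]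
Let $(M_N)$ have profile $(h_k)$ and fix an aperiodic system. If \eqref{eq:A1} holds, Proposition~\ref{prop:L1} and (L) show that $(M_N)$ is attained in $L^1$ with the times of Section~\ref{sec:construction}. If $p>1$ and \eqref{eq:Ap} holds, Example~\ref{ex:log}, Lemma~\ref{lem:csuff} and (L) show that it is attained in $L^p$ with the times $\lceil\log_2n\rceil$.
\end{proof}

By Theorem~\ref{thm:Lp} there are only two notions, ultimate badness for $L^1$ and ultimate badness for $L^p$, $1<p<\infty$. By Theorem~\ref{thm:main} and the known example $\lfloor\log n\rfloor$, neither implies the other. The second half also follows from the results of this paper: the times $\lceil\log_2n\rceil$ are ultimately bad for all $L^p$, $1<p<\infty$, by Example~\ref{ex:log} and Theorem~\ref{thm:Lp}, and they are not ultimately bad for $L^1$ by \eqref{eq:logL1}, since $N\log N$ is attainable in $L^1$ by Example~\ref{ex:rates} and Proposition~\ref{prop:attain}.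

\appendix

\section{Proof of Rokhlin's lemma}\label{sec:rokhlin}

The plan is to find a set $W$ of small measure that almost every orbit reaches, and to build the tower from the hitting time of $W$ modulo $L$.

\begin{proof}[Proof of Lemma~\ref{lem:rokhlin}]
Let $Q\ge2L/\varepsilon$ be an integer. Since the space is standard, there is a countable family $\mathcal U$ of measurable sets, closed under finite intersections, such that for all $x\ne y$ some $U\in\mathcal U$ contains $x$ but not $y$. For $U\in\mathcal U$ let
\[
W_U=\{x\in U:T^kx\notin U\text{ for }1\le k<Q\}.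
\]
Then $W_U\cap T^{-k}W_U=\emptyset$ for $1\le k<Q$, and taking preimages shows that $W_U,T^{-1}W_U,\dots,T^{-(Q-1)}W_U$ are pairwise disjoint. If $x$ is not periodic, choose for each $1\le k<Q$ a set of $\mathcal U$ containing $x$ but not $T^kx$; the intersection $U$ of these sets has $x\in W_U$. So by aperiodicity the sets $W_U$ cover $X$ up to a null set. Enumerate them as $W_1,W_2,\dots$.

Let $W_i^*=\bigcup_{n\ge0}T^{-n}W_i$. Since $T^{-1}W_i^*\subset W_i^*$ and both sets have the same measure, $W_i^*$ is invariant mod $0$. So are the disjoint sets $Z_i=W_i^*\setminus\bigcup_{u<i}W_u^*$, which cover $X$ mod $0$. Let $W=\bigcup_i(W_i\cap Z_i)$. The $Q$ sets $T^{-k}(W_i\cap Z_i)$, $0\le k<Q$, are disjoint, have equal measure and lie in $Z_i$ mod $0$, so $\mu(W_i\cap Z_i)\le\mu(Z_i)/Q$ and $\mu(W)\le1/Q$. Almost every $x\in Z_i$ has its whole forward orbit in $Z_i$ and some $T^nx\in W_i$. Hence $\theta(x)=\min\{n\ge0:T^nx\in W\}$ is finite a.e.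

If $j\le\theta(x)<\infty$ then $\theta(T^jx)=\theta(x)-j$. Let $C=\{x:L\le\theta(x)<\infty,\ L\mid\theta(x)\}$. If $x\in C$ and $0<j<L$, then $\theta(T^jx)=\theta(x)-j$ is not divisible by $L$, so $T^jx\notin C$; thus $C,\dots,T^{-(L-1)}C$ are pairwise disjoint. If $2L\le\theta(x)<\infty$ and $\theta(x)\equiv j\bmod L$ with $0\le j<L$, then $\theta(T^jx)\ge L$ is divisible by $L$, so $x\in T^{-j}C$. Therefore the complement of the tower lies, mod $0$, in $\{\theta<2L\}=\bigcup_{n<2L}T^{-n}W$, which has measure at most $2L/Q\le\varepsilon$.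
\end{proof}

\begin{thebibliography}{9}

\bibitem{QW}
Anthony Quas and Mate Wierdl,
\emph{Rates of Divergence of non-Conventional Ergodic Averages},
arXiv:math/0409001 (2004).

\end{thebibliography}
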